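# A Banach space without $\ell_2$ in which Lyapunov's convexity theorem fails

## 1. One measure, two norms

Let $r_1,r_2,\dots$ be the Rademacher functions on $[0,1]$: $r_i(\omega)=1$ if the $i$-th binary digit of $\omega$ is $0$, and $r_i(\omega)=-1$ if it is $1$. The Walsh functions $w$ are the finite products of distinct Rademacher functions, together with the constant $1$. They form a countable orthonormal basis of $L_2[0,1]$. Write $\lambda$ for Lebesgue measure, and attach to each Borel set $A\subset[0,1]$ the sequence of Walsh coefficients of its indicator: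
$$m(A)=\Big(\int_A w\,d\lambda\Big)_{w}.$$
This sequence lies in $\ell_2$, hence also in $c_0$, so $m$ can be regarded as a measure with values in $\ell_2$ or in $c_0$. It is $\sigma$-additive in both cases: if the $A_k$ are disjoint, the tail $m(\bigcup_{k>n}A_k)$ has $\ell_2$-norm $\lambda(\bigcup_{k>n}A_k)^{1/2}\to0$, and the sup norm is smaller.

We have $m(\emptyset)=0$. Is the midpoint $\frac12 m([0,1])$ a limit of values of $m$? For a Borel set $A$ put $s=2\cdot 1_A-1$, a function with values $\pm1$. Then $1_A-\frac12=\frac12 s$, so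
$$m(A)-\tfrac12 m([0,1])=\tfrac12\Big(\int s\,w\,d\lambda\Big)_w .$$

In $\ell_2$ the answer is no. By Parseval the norm of the right side is $\frac12\|s\|_2=\frac12$, whatever $A$ is.

In $c_0$ the answer is yes. Consider
$$\tfrac12\,(1+r_1+r_2-r_1r_2). \tag{1}$$
At $(r_1,r_2)=(1,1)$ its value is $\frac12\cdot 2=1$; at $(1,-1)$ and at $(-1,1)$ it is $\frac12(1+1-1+1)=1$; at $(-1,-1)$ it is $\frac12(1-1-1-1)=-1$. So it is $\pm1$-valued, and each of its four nonzero Walsh coefficients is $\pm\frac12$. Let $s_k$ be the product of $k$ copies of (1), the $j$-th written with the pair $(r_{2j-1},r_{2j})$. Then $s_k$ is $\pm1$-valued, and multiplying out shows that every Walsh coefficient of $s_k$ is $0$ or $\pm2^{-k}$. With $A_k=\{s_k=1\}$ we get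
$$\|m(A_k)-\tfrac12m([0,1])\|_{c_0}=\tfrac12\,2^{-k}\to0 .$$

So the same set function, measured in two norms, misses the midpoint in one and approximates it in the other. The question of these notes is what it is about a norm that decides between the two behaviors, and in particular whether $\ell_2$ is the only obstruction.

## 2. Lyapunov measures, Lyapunov spaces, and the role of $\ell_2$

Scalars are real unless stated otherwise.

**Definition.** Let $X$ be a Banach space, $(\Omega,\Sigma)$ a measurable space, and $m:\Sigma\to X$ a $\sigma$-additive measure. Its range is $m(\Sigma)=\{m(A):A\in\Sigma\}$. The measure $m$ is *non-atomic* if for every $A\in\Sigma$ with $m(A)\ne0$ there is $B\subset A$, $B\in\Sigma$, with $m(B)\ne0$ and $m(A\setminus B)\neq0$. It is a *Lyapunov measure* if the norm closure of $m(\Sigma)$ is convex. The space $X$ is a *Lyapunov space* if every non-atomic $X$-valued measure, on any measurable space, is a Lyapunov measure.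

For example, if $x\ne0$ is fixed, $A\mapsto\lambda(A)x$ is non-atomic with range the segment $[0,x]$, while $A\mapsto 1_A(0)\,x$ is not non-atomic and has the range $\{0,x\}$. The $\mathbb R^2$-valued measure $m(A)=\big(\lambda(A\cap[0,\frac12]),\,\lambda(A\cap[\frac12,1])\big)$ has range the full square $[0,\frac12]^2$, because the two coordinates can be prescribed separately. This agrees with the classical theorem: Lyapunov's theorem says that the range of every $\mathbb R^n$-valued non-atomic measure is convex.

Two further facts are taken as known.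

* The spaces $c_0$ and $\ell_p$, $1\le p<\infty$, $p\ne2$, are Lyapunov spaces.
* There are Hilbert-space-valued non-atomic measures that are not Lyapunov. (Section 1 contains one: $m(A)=0$ only if $1_A=0$ in $L_2$, that is, only if $\lambda(A)=0$, so $m$ is non-atomic, and its range stays at distance $\frac12$ from a midpoint.) Consequently no Banach space containing an isomorphic copy of $\ell_2$ is a Lyapunov space: a measure with values in a closed subspace is a measure with values in the whole space, with the same closure of the range.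

A space contains an isomorphic copy of $\ell_2$ exactly when there are vectors $x_i$ in it and constants $0<b\le C$ with $b(\sum a_i^2)^{1/2}\le\|\sum a_ix_i\|\le C(\sum a_i^2)^{1/2}$ for all finitely supported scalars $(a_i)$. Copies of $c_0$ are described in the same way with $\max|a_i|$ in place of $(\sum a_i^2)^{1/2}$.

So $\ell_2$ is an obstruction, and its neighbors $\ell_p$ and $c_0$ are not. Anna Novikova's paper "Lyapunov theorem for q-concave Banach spaces", arXiv:1310.4663 (2013), is the source of the following question, stated there as open: is every Banach space that contains no isomorphic copy of $\ell_2$ a Lyapunov space? We shall see that the answer is no.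

## 3. The measure $A\mapsto1_A$ in $L_p$ and in $L_\infty$

By Parseval, the $\ell_2$-valued measure of Section 1 is the $L_2$-valued measure $A\mapsto 1_A$ in other coordinates. In this form it is easy to see why it is not Lyapunov: $|1_A-\frac12|\equiv\frac12$ pointwise, so no norm that depends monotonically on $|f|$ can make $1_A-\frac12$ small. Hence a sensible first attempt at a counterexample is to keep the measure $m(A)=1_A$ and change the norm.

In $L_p[0,1]$ with $1\le p<\infty$, $m$ is $\sigma$-additive, since $\|1_A\|_p=\lambda(A)^{1/p}\to0$ as $\lambda(A)\to0$. It is non-atomic, and not Lyapunov. So $L_p[0,1]$ is not a Lyapunov space. But this does not answer the question, because $L_p[0,1]$ contains $\ell_2$: by Khintchine's inequality the Rademacher functions span a copy of it. Let us see this by hand for $1\le p\le4$. For $f=\sum a_ir_i$ with $\sum a_i^2=1$, expanding the fourth power and keeping the monomials with even exponents gives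
$$\int f^4\,d\lambda=3\Big(\sum a_i^2\Big)^2-2\sum a_i^4\le3 .$$
Hölder's inequality gives $\int f^2\le(\int|f|)^{2/3}(\int f^4)^{1/3}$, so $\|f\|_1\ge1/\sqrt3$. Hence $1/\sqrt3\le\|f\|_p\le3^{1/4}$ for all $1\le p\le 4$.

In $L_\infty[0,1]$ the Rademacher functions no longer span $\ell_2$; since all sign patterns of $(r_1,\dots,r_n)$ occur, $\|\sum a_ir_i\|_\infty=\sum|a_i|$. But now $\|1_A\|_\infty=1$ for every $A$ of positive measure, and $m$ is not $\sigma$-additive.

So we look for a monotone norm that is stronger than every $L_p$ norm, $p<\infty$, and still makes indicators of small sets small.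

## 4. Orlicz norms and the spaces $E_\Phi$

**Definition.** Let $\Phi:[0,\infty)\to[0,\infty)$ be convex with $\Phi(0)=0$ and $\Phi(t)>0$ for $t>0$. Put
$$\|f\|_\Phi=\inf\Big\{\rho>0:\int_0^1\Phi(|f|/\rho)\,d\lambda\le1\Big\},\qquad L_\Phi=\{f:\|f\|_\Phi<\infty\}, \tag{2}$$
and let $E_\Phi$ be the closure of $L_\infty[0,1]$ in $L_\Phi$.

It is a textbook fact that $L_\Phi$ is a Banach space. By convexity $\Phi(\theta t)\le\theta\Phi(t)$ for $0\le\theta\le1$. This shows that $\Phi$ is continuous at $0$, strictly increasing, and unbounded; a finite convex function is continuous on $(0,\infty)$. So $\Phi$ is a continuous increasing bijection of $[0,\infty)$. Clearly $|f|\le|g|$ implies $\|f\|_\Phi\le\|g\|_\Phi$. If $0<\|f\|_\Phi\le\rho$, then $\int\Phi(|f|/\rho)\,d\lambda\le1$: the case $\rho=\|f\|_\Phi$ follows from monotone convergence along admissible $\rho_n\downarrow\|f\|_\Phi$, and the other cases follow from it.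

For example, $\Phi(t)=t^p$ gives $L_\Phi=E_\Phi=L_p$. The functions that matter for us are
$$\Phi_q(t)=e^{t^q}-1,\qquad q\ge1,$$
which are convex because $x\mapsto e^x-1$ is convex and increasing and $t\mapsto t^q$ is convex. The space $L_{\Phi_q}$ is also written $\exp L^q$. A sample norm: $\int\Phi(1_A/\rho)\,d\lambda=\lambda(A)\Phi(1/\rho)$, which is at most $1$ iff $1/\rho\le\Phi^{-1}(1/\lambda(A))$.

**Lemma 1.** (i) $\|f\|_1\le\Phi^{-1}(1)\|f\|_\Phi$. (ii) $\|1_A\|_\Phi=1/\Phi^{-1}(1/\lambda(A))$ if $\lambda(A)>0$, and this tends to $0$ as $\lambda(A)\to0$. (iii) If $f\in E_\Phi$, then $\|f1_A\|_\Phi\to0$ as $\lambda(A)\to0$.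

*Proof.* (i) Let $\|f\|_\Phi=1$. By Jensen, $\Phi(\int|f|)\le\int\Phi(|f|)\le1$. (ii) is the computation above. (iii) For bounded $g$, $\|f1_A\|_\Phi\le\|f-g\|_\Phi+\|g\|_\infty\|1_A\|_\Phi$. Choose $g$ first, making the first term small, then $\lambda(A)$ small. $\square$

**Proposition 2.** For every $\Phi$ as above, $E_\Phi$ is not a Lyapunov space.

*Proof.* Let $m(A)=1_A\in E_\Phi$ for Borel $A\subset[0,1]$. It is finitely additive. If the $A_k$ are disjoint with union $A$, then $\|m(A)-\sum_{k\le n}m(A_k)\|_\Phi=\|1_{\bigcup_{k>n}A_k}\|_\Phi\to0$ by Lemma 1(ii), so $m$ is $\sigma$-additive. Since $m(A)\ne0$ iff $\lambda(A)>0$, and $\lambda$ is non-atomic, $m$ is non-atomic. The point $\frac12m([0,1])+\frac12m(\emptyset)=\frac12 1_{[0,1]}$ is a convex combination of points of the range. But $|1_A-\frac12|\equiv\frac12$, so $\|m(A)-\frac121_{[0,1]}\|_\Phi=\frac12\|1_{[0,1]}\|_\Phi>0$ for all $A$. This point is not in the closure of the range, and the closure is not convex. $\square$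

So everything turns on which $E_\Phi$ contain $\ell_2$. We need a growth condition on $\Phi$:

$(*)$ there is $K>1$ with $\Phi(t/K)/\Phi(t)\to0$ as $t\to\infty$.

Each $\Phi_q$ satisfies $(*)$ with $K=2$, since $(e^{t^q/2^q}-1)/(e^{t^q}-1)\to0$. The function $t^p$ does not: the quotient is the constant $K^{-p}$. From here on $G,g_1,g_2,\dots$ are independent standard Gaussian variables on an auxiliary probability space, with probability $P$ and expectation $\mathbb E$.

**Theorem A.** For every $q>2$, $E_{\Phi_q}$ contains no isomorphic copy of $\ell_2$ and is not a Lyapunov space.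

**Theorem B.** No $E_\Phi$ is a Lyapunov space. If $\Phi$ satisfies $(*)$, the following are equivalent:

* (a) $E_\Phi$ contains no copy of $\ell_2$;
* (b) every infinite-dimensional closed subspace of $E_\Phi$ contains a copy of $c_0$;
* (c) $\mathbb E\,\Phi(s|G|)=\infty$ for every $s>0$.

In particular, $E_{\Phi_q}$ ($q\ge1$) contains no $\ell_2$ iff $q>2$. For $q>2$ it is a $c_0$-saturated non-Lyapunov space (that is, a non-Lyapunov space with property (b)), although $c_0$ itself is Lyapunov.

Theorem A answers the question in the negative. A third theorem, in Section 9, says which operators on $L_\infty[0,1]$ are behind all non-Lyapunov measures.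

## 5. Rademacher sums in $\exp L^q$: the threshold $q=2$

Before proving anything general, let us test the copy of $\ell_2$ that ruined $L_p$.

Take $q=2$ and $f=\sum a_ir_i$ with $\sum a_i^2=1$ (finite sum). Since $\mathbb E e^{yG}=e^{y^2/2}$, we have $e^{f^2/4}=\mathbb E\,e^{fG/\sqrt2}$ pointwise. Integrate over $[0,1]$, use the independence of the $r_i$, and then $\cosh x\le e^{x^2/2}$:
$$\int e^{f^2/4}\,d\lambda=\mathbb E\prod_i\cosh\big(a_iG/\sqrt2\big)\le\mathbb E\,e^{G^2/4}=\sqrt2\le2 .$$
So $\|f\|_{\Phi_2}\le2$. Since $e^{t^2}-1\ge t^2$, also $\|f\|_{\Phi_2}\ge\|f\|_2=1$. Hence the Rademacher functions span $\ell_2$ in $E_{\Phi_2}$ too, and the attempt with $q=2$ fails. (Section 8 shows that it fails for all $1\le q\le 2$.)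

Now let $q>2$. On the set $A$ where $r_1=\dots=r_n=1$, of measure $2^{-n}$, the function $f=n^{-1/2}\sum_{i\le n}r_i$ equals $\sqrt n$. By Lemma 1(ii) and $\log(1+2^n)\le n+1\le 2n$,
$$\|f\|_{\Phi_q}\ge\sqrt n\,\|1_A\|_{\Phi_q}=\sqrt n\,\big(\log(1+2^n)\big)^{-1/q}\ge2^{-1/q}\,n^{1/2-1/q}\to\infty .$$
So for $q>2$ the Rademacher functions do not span $\ell_2$. This excludes one sequence; a copy of $\ell_2$ could be spanned by quite different functions. Rademacher functions are spread out evenly over $[0,1]$. At the other extreme are functions of norm one that are concentrated on small sets. We treat the two extremes separately, and any basis of a copy of $\ell_2$ has a subsequence of one of the two kinds, depending on whether the $L_2$ norms stay away from $0$ or tend to $0$. Section 6 shows that concentrated functions behave like the unit vectors of $c_0$, so they cannot span $\ell_2$; Section 7 shows that spread functions obey the same lower bound $n^{1/2-1/q}$ as the Rademacher functions.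

## 6. Normalized sequences tending to zero in measure

**Lemma 3.** Let $\Phi$ satisfy $(*)$, and let $f_n\in E_\Phi$, $\|f_n\|_\Phi=1$, $f_n\to0$ in measure. Then some subsequence satisfies, for all finitely supported $(a_k)$,
$$\tfrac12\max|a_k|\le\Big\|\sum a_kf_{n_k}\Big\|_\Phi\le(K+1)\max|a_k| . \tag{3}$$

In particular $(f_{n_k})$ spans a copy of $c_0$. The plan is to replace the $f_{n_k}$ by disjointly supported pieces. Disjoint functions in $L_\Phi$ need not behave like $c_0$ (in $L_p$ they span $\ell_p$). Here condition $(*)$ enters: dividing $f_{n_k}$ by $K$ makes its integral $\int\Phi$, taken over a small set, as small as we like, so all these integrals together can be kept below $1$.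

*Proof.* **Step 1: choosing the subsequence.** This step selects $n_1<n_2<\cdots$ so that the large parts of the functions interact very little. Let $\kappa=\|1_{[0,1]}\|_\Phi$, and for a chosen $n_k$ let
$$A_k=\{|f_{n_k}|>2^{-k-3}/\kappa\}.$$
Off $A_k$ the function is bounded by $2^{-k-3}/\kappa$, so $\|f_{n_k}1_{A_k^c}\|_\Phi\le2^{-k-3}$. Suppose $n_1,\dots,n_{k-1}$ are chosen. Since $f_n\to0$ in measure, taking $n_k$ large makes $\lambda(A_k)$ as small as we wish. We require

* (3.1) $\|f_{n_j}1_{A_k}\|_\Phi\le2^{-k-3}$ for all $j<k$;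
* (3.2) $\int_{A_k}\Phi(|f_{n_k}|/K)\,d\lambda\le2^{-k}$.

Condition (3.1) concerns finitely many elements of $E_\Phi$ and holds for small $\lambda(A_k)$ by Lemma 1(iii). For (3.2), use $(*)$ to choose $t_0$, depending only on $k$, with $\Phi(t/K)\le2^{-k-1}\Phi(t)$ for $t\ge t_0$. Split $A_k$ according to whether $|f_{n_k}|\ge t_0$. Since $\int\Phi(|f_{n_k}|)\,d\lambda\le1$,
$$\int_{A_k}\Phi(|f_{n_k}|/K)\,d\lambda\le2^{-k-1}+\Phi(t_0/K)\,\lambda(A_k),$$
which is at most $2^{-k}$ when $\lambda(A_k)$ is small.

**Step 2: disjoint pieces.** This step shows that the $f_{n_k}$ are close to disjoint functions. Let $B_k=A_k\setminus\bigcup_{l>k}A_l$ and $h_k=f_{n_k}1_{B_k}$. The $B_k$ are pairwise disjoint: if $k<l$, then $B_l\subset A_l$, and $B_k$ avoids $A_l$. The complement of $B_k$ is $A_k^c\cup\bigcup_{l>k}A_l$, so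
$$|f_{n_k}-h_k|\le|f_{n_k}|1_{A_k^c}+\sum_{l>k}|f_{n_k}|1_{A_l}.$$
By (3.1) the series on the right converges absolutely in $L_\Phi$, and its norm limit is its pointwise sum by Lemma 1(i). Hence
$$\|f_{n_k}-h_k\|_\Phi\le2^{-k-3}+\sum_{l>k}2^{-l-3}=2^{-k-2}.$$
So $\|h_k\|_\Phi\ge1-2^{-k-2}\ge\frac34$, and $\sum_{k\ge1}\|f_{n_k}-h_k\|_\Phi\le\frac14$.

**Step 3: the estimates.** This step proves (3), first for the $h_k$. Let $\max|a_k|\le1$. By disjointness and (3.2),
$$\int\Phi\Big(\Big|\sum a_kh_k\Big|/K\Big)d\lambda=\sum_k\int_{B_k}\Phi(|a_k||f_{n_k}|/K)\,d\lambda\le\sum_k2^{-k}\le1,$$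
so $\|\sum a_kh_k\|_\Phi\le K$. On the other hand $|\sum a_kh_k|\ge|a_jh_j|$ for each $j$. By homogeneity, in general,
$$\tfrac34\max|a_k|\le\Big\|\sum a_kh_k\Big\|_\Phi\le K\max|a_k| .$$
Replacing $h_k$ by $f_{n_k}$ changes the sum by at most $\frac14\max|a_k|$ in norm, and (3) follows. $\square$

## 7. Gaussian averages of spread sequences

**Lemma 4.** Let $q\ge1$, let $n\ge2$ be even, and let $f_1,\dots,f_n\in L_{\Phi_q}$ satisfy $\|f_i\|_2\ge c>0$ and $\|\sum a_if_i\|_{\Phi_q}\le C(\sum a_i^2)^{1/2}$ for all scalars. Then
$$n^{1/2-1/q}\le4\sqrt2\,C/c .$$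

For Rademacher functions we used a set where all signs agree. For arbitrary $f_i$ no such set is available. Instead we choose the coefficients at random: if the $g_i$ are Gaussian, then at every fixed point $\omega$ the sum $\sum g_if_i(\omega)$ is again Gaussian, with variance $\sum f_i(\omega)^2$, and nothing else about the $f_i$ matters. (With random signs the law of the sum would depend on more than $\sum f_i(\omega)^2$: if a single $f_i(\omega)$ is nonzero, the sum takes two values.) Now compare $p$-th moments. The moment $(\mathbb E|G|^p)^{1/p}$ grows like $\sqrt p$, whereas the norm of $\exp L^q$ permits growth at most like $p^{1/q}$. The random vector $(g_1,\dots,g_n)$ has length of order $\sqrt n$ even in the $p$-th mean, as long as $p\le n$. So we take $p=n$.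

*Proof.* **Step 1: moments in $\exp L^q$.** This step shows $\|h\|_p\le2p^{1/q}\|h\|_{\Phi_q}$ for $p\ge1$. Let $\|h\|_{\Phi_q}=1$, so $\int e^{|h|^q}d\lambda\le2$. The function $u^se^{-u}$ on $[0,\infty)$ has its maximum $(s/e)^s$ at $u=s$. With $s=p/q$ and $u=|h|^q$ this gives $|h|^p\le(p/(qe))^{p/q}e^{|h|^q}$, so $\int|h|^p\,d\lambda\le2\,(p/(qe))^{p/q}$. Since $qe\ge1$ and $2^{1/p}\le2$, $\|h\|_p\le2p^{1/q}$.

**Step 2: upper bound for the Gaussian average.** This step uses the upper $\ell_2$-estimate. Put $p=n$ and apply Step 1 to $\sum g_if_i$ for fixed values of the $g_i$: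
$$\mathbb E\int\Big|\sum g_if_i\Big|^pd\lambda\le(2p^{1/q}C)^p\,\mathbb E\Big(\sum_{i\le n}g_i^2\Big)^{p/2}\le(2p^{1/q}C)^p(2n)^{n/2}. \tag{4}$$
For the last inequality, $\sum_{i\le n}g_i^2$ has the $\chi^2_n$ law, whose $k$-th moment is $2^k\Gamma(\frac n2+k)/\Gamma(\frac n2)=n(n+2)\cdots(n+2k-2)$. With $k=n/2$ there are $n/2$ factors, each at most $2n$.

**Step 3: lower bound for the same average.** This step uses that the $f_i$ are spread. For fixed $\omega$, $\sum g_if_i(\omega)$ has the law of $(\sum f_i(\omega)^2)^{1/2}G$. By Fubini, and by Jensen's inequality for the exponent $p/2\ge1$,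
$$\mathbb E\int\Big|\sum g_if_i\Big|^pd\lambda=\mathbb E|G|^p\int\Big(\sum f_i^2\Big)^{p/2}d\lambda\ge\mathbb E|G|^p\Big(\sum\|f_i\|_2^2\Big)^{p/2}\ge\mathbb E|G|^p\,(nc^2)^{p/2}. \tag{5}$$
For even $p$,
$$\mathbb E|G|^p=(p-1)!!=\frac{p!}{2^{p/2}(p/2)!}\ge2^{-p/2}\Big(\frac p2\Big)^{p/2}=\Big(\frac p4\Big)^{p/2},$$
because $p!/(p/2)!$ is a product of $p/2$ factors, each larger than $p/2$.

**Step 4: comparison.** This step combines the two bounds. Take $p$-th roots in (4) and (5), with $p=n$:
$$\frac{\sqrt n}{2}\,\sqrt n\,c\le2n^{1/q}\,C\,\sqrt{2n},$$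
which rearranges to the claim. $\square$

**Proof of Theorem A.** Let $q>2$ and $\Phi=\Phi_q$. By Proposition 2, $E_\Phi$ is not Lyapunov. Suppose it contains a copy of $\ell_2$: there are $f_i\in E_\Phi$ and $0<b\le C$ with
$$b\Big(\sum a_i^2\Big)^{1/2}\le\Big\|\sum a_if_i\Big\|_\Phi\le C\Big(\sum a_i^2\Big)^{1/2}\quad\text{for all finitely supported }(a_i). \tag{6}$$
Either $\|f_i\|_2\ge c$ for infinitely many $i$ and some $c>0$, or $\|f_i\|_2\to0$.

**Case 1: $\|f_i\|_2\ge c>0$ for infinitely many $i$.** This case excludes spread functions. Apply Lemma 4 to $n$ of these $f_i$. We get $n^{1/2-1/q}\le4\sqrt2\,C/c$ for every even $n$, which is impossible since $q>2$.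

**Case 2: $\|f_i\|_2\to0$.** This case excludes concentrated functions. By (6), $b\le\|f_i\|_\Phi\le C$. So the functions $f_i/\|f_i\|_\Phi$ have norm one, and their $L_2$ norms tend to $0$, so they tend to $0$ in measure. By Lemma 3, along a subsequence,
$$\Big\|\sum_{k\le N}f_{n_k}/\|f_{n_k}\|_\Phi\Big\|_\Phi\le K+1\qquad\text{for all }N.$$
But by (6) this norm is at least $b\big(\sum_{k\le N}\|f_{n_k}\|_\Phi^{-2}\big)^{1/2}\ge(b/C)\sqrt N$. This is a contradiction for large $N$. $\square$

So, for instance, the closure of $L_\infty[0,1]$ in $\exp L^4$ contains no copy of $\ell_2$, and the measure $m(A)=1_A$ with values in it is not Lyapunov.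

**Remark (complex scalars).** Theorem A holds for the complex space $E_{\Phi_q}$, with the same proof. Proposition 2 and Lemma 3 are unchanged. In Lemma 4 keep real Gaussian $g_i$. Then (4) holds as it stands. In the lower bound use $|\sum g_if_i|\ge|\sum g_i\,\mathrm{Re}\,f_i|$ or the same with imaginary parts, choosing the family $(\mathrm{Re}\,f_i)$ or $(\mathrm{Im}\,f_i)$ for which the sum of the squared $L_2$ norms is at least $nc^2/2$. This only changes $c$ to $c/\sqrt2$.

## 8. The exact condition $\mathbb E\,\Phi(s|G|)=\infty$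

We now prove Theorem B. That no $E_\Phi$ is Lyapunov is Proposition 2. For the rest, assume $(*)$.

In Lemma 4 we used moments, which are adapted to $\Phi_q$. For general $\Phi$ we let $\Phi$ itself test the Gaussian sum. Pointwise this produces $\mathbb E\,\Phi$ of a multiple of $|G|$, which is how condition (c) appears.

**Step 1: an embedding into $L_4$.** This step gives a constant $D$, used twice below, with
$$\|f\|_2\le\|f\|_4\le D\|f\|_\Phi . \tag{7}$$
By $(*)$ there is $t_0>0$ with $\Phi(t)\ge K^4\Phi(t/K)$ for $t\ge t_0$. Given $t\ge t_0$, let $k\ge1$ be the integer with $t_0/K\le t/K^k<t_0$. The inequality may be applied at $t,t/K,\dots,t/K^{k-1}$, all of which are at least $t_0$, so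
$$\Phi(t)\ge K^{4k}\,\Phi(t/K^k)\ge(t/t_0)^4\,\Phi(t_0/K).$$
Hence $t^4\le D_0(1+\Phi(t))$ for all $t\ge0$ and some constant $D_0$. If $\|f\|_\Phi=1$, then $\int f^4\,d\lambda\le2D_0$, and (7) holds with $D=(2D_0)^{1/4}$.

**Step 2: (c) implies (b).** This step finds $c_0$ in every subspace. Let $Y\subset E_\Phi$ be closed and infinite-dimensional. If
$$\inf\{\|y\|_2:y\in Y,\ \|y\|_\Phi=1\}=0,$$
there are norm-one $y_n\in Y$ tending to $0$ in $L_2$, hence in measure, and Lemma 3 produces a copy of $c_0$ in $Y$. Suppose instead that there is $C$ with $\|y\|_\Phi\le C\|y\|_2$ on $Y$. We show that (c) fails.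

For each $n$ choose $f_1,\dots,f_n\in Y$ orthonormal in $L_2$, by Gram–Schmidt, and let $S^2=\frac1n\sum f_i^2$. Then $\int S^2\,d\lambda=1$. By convexity of the square and by (7),
$$\int S^4\,d\lambda\le\frac1n\sum\int f_i^4\,d\lambda\le(DC)^4 .$$
Now $S$ cannot be small almost everywhere (the Paley–Zygmund inequality): by Cauchy–Schwarz
$$1=\int S^2\,d\lambda\le\tfrac12+\int_{\{S^2\ge1/2\}}S^2\,d\lambda\le\tfrac12+\Big(\int S^4\,d\lambda\Big)^{1/2}\lambda\big(S^2\ge\tfrac12\big)^{1/2},$$
so $\lambda(S^2\ge\frac12)\ge a:=\frac14(DC)^{-4}$.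

Let $Z=n^{-1/2}\sum g_if_i$ and $\Gamma=\{\sum_{i\le n} g_i^2\le4n\}$. By orthonormality $\|Z\|_2^2=\frac1n\sum g_i^2$. So on $\Gamma$ we have $\|Z\|_\Phi\le C\|Z\|_2\le2C$, and therefore $\int\Phi(|Z|/2C)\,d\lambda\le1$. Since $\sum g_i^2$ has mean $n$ and variance $2n$, Chebyshev's inequality gives $P(\Gamma^c)\le\frac{2n}{9n^2}$. Off $\Gamma$ we have no control on $Z$, so we truncate: let $\Phi_R=\min(\Phi,R)$. Then
$$\mathbb E\int\Phi_R(|Z|/2C)\,d\lambda\le1+R\,P(\Gamma^c)\le1+\frac{2R}{9n}.$$
For fixed $\omega$, $Z(\omega)$ has the law of $S(\omega)G$. By Fubini, keeping only the points with $S(\omega)\ge1/\sqrt2$, the left side is at least $a\,\mathbb E\,\Phi_R\big(|G|/(2\sqrt2\,C)\big)$. So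
$$a\,\mathbb E\,\Phi_R\Big(\frac{|G|}{2\sqrt2\,C}\Big)\le1+\frac{2R}{9n}.$$
Here $a$ and $C$ do not depend on $n$ or $R$. Let $n\to\infty$ and then $R\to\infty$ (monotone convergence). We obtain $\mathbb E\,\Phi\big(|G|/(2\sqrt2\,C)\big)\le1/a<\infty$, so (c) fails.

**Step 3: (b) implies (a).** This step says that $\ell_2$ contains no copy of $c_0$. If vectors $x_k$ in a Hilbert space were equivalent to the unit vectors of $c_0$, then $\|x_k\|\ge b>0$ and $\|\sum_{k\le N}\pm x_k\|\le C$ for all signs. But the average of $\|\sum_{k\le N}\pm x_k\|^2$ over all signs is $\sum_{k\le N}\|x_k\|^2\ge Nb^2$, which exceeds $C^2$ for large $N$. A copy of $\ell_2$ in $E_\Phi$ would therefore be an infinite-dimensional closed subspace without a copy of $c_0$.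

**Step 4: (a) implies (c).** This step shows that if (c) fails, the Rademacher functions span $\ell_2$. Let $B:=\mathbb E\,\Phi(s|G|)<\infty$ for some $s>0$, and let $\sum a_i^2=1$ (finite sum). Since $\mathbb E|g_i|=\sqrt{2/\pi}$, at each point $\sqrt{2/\pi}\sum a_ir_i=\mathbb E\sum a_ir_i|g_i|$. As $t\mapsto\Phi(s|t|)$ is convex, Jensen's inequality gives
$$\int\Phi\Big(s\sqrt{\tfrac2\pi}\,\Big|\sum a_ir_i\Big|\Big)d\lambda\le\mathbb E\int\Phi\Big(s\Big|\sum a_ir_i|g_i|\Big|\Big)d\lambda=\mathbb E\,\Phi(s|G|)=B .$$
The equality holds because on the product space the variables $r_i|g_i|$ are independent standard Gaussians, so $\sum a_ir_i|g_i|$ has the law of $G$. Put $M=\max(1,B)$. Since $\Phi(t/M)\le\Phi(t)/M$, dividing the argument by $M$ makes the integral at most $B/M\le1$. Hence $\|\sum a_ir_i\|_\Phi\le M\sqrt{\pi/2}\,/s$. By (7), $\|\sum a_ir_i\|_\Phi\ge D^{-1}\|\sum a_ir_i\|_2=D^{-1}$. So $(r_i)\subset L_\infty\subset E_\Phi$ spans a copy of $\ell_2$, and (a) fails.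

**Step 5: the family $\Phi_q$.** This step evaluates (c). We have $\mathbb E\,\Phi_q(s|G|)=\mathbb E\,e^{s^q|G|^q}-1$, and the density of $G$ is proportional to $e^{-t^2/2}$. For $q>2$ the expectation is infinite for every $s>0$. For $q=2$ it is finite when $s^2<\frac12$, and for $1\le q<2$ it is finite for every $s$. So $E_{\Phi_q}$ contains no $\ell_2$ iff $q>2$, and for $q>2$ it has property (b). That $c_0$ is Lyapunov is the fact recalled in Section 2. This proves Theorem B. $\square$

## 9. Non-Lyapunov spaces and operators on $L_\infty[0,1]$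

In Proposition 2 the operator behind the measure is the inclusion $L_\infty[0,1]\to E_\Phi$. On the unit ball of $L_\infty$ it has a special property: $\|f_n\|_\Phi\to0$ if and only if $f_n\to0$ in measure. Indeed, Lemma 1(i) gives one direction, and $\|f\|_\Phi\le\eta\|1_{[0,1]}\|_\Phi+\|1_{\{|f|>\eta\}}\|_\Phi$ for $|f|\le1$, with Lemma 1(ii), gives the other. The next theorem says that some operator of this kind is present whenever a space is not Lyapunov.

**Theorem C.** A Banach space $X$ is not Lyapunov iff there is a bounded linear $T:L_\infty[0,1]\to X$ such that, for sequences $(f_n)$ in the unit ball of $L_\infty$: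
$$\|Tf_n\|\to0\iff f_n\to0\text{ in measure}. \tag{8}$$
Consequently $X$ is Lyapunov iff all its separable closed subspaces are.

*Proof that such a $T$ makes $X$ non-Lyapunov.* Let $m(A)=T1_A$ for Borel $A\subset[0,1]$. If $A_1,A_2,\dots$ are disjoint, then $1_{\bigcup_{k>n}A_k}\to0$ in measure, so $m(\bigcup_{k>n}A_k)\to0$ and $m$ is $\sigma$-additive. Applying (8) to the constant sequence $1_A$ shows that $m(A)=0$ iff $\lambda(A)=0$, so $m$ is non-atomic. Suppose $m(A_n)\to\frac12(m([0,1])+m(\emptyset))=T(\frac121_{[0,1]})$. Then $T(1_{A_n}-\frac12)\to0$, so $1_{A_n}-\frac12\to0$ in measure. This is impossible since $|1_{A_n}-\frac12|\equiv\frac12$. So $m$ is not Lyapunov. $\square$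

For the converse, a standard proof of Lyapunov's theorem suggests what to do. There one has $Tf=\int f\,dm$ with values in $\mathbb R^n$, and $g$ with $0\le g\le1$; among all functions with values in $[0,1]$ and the same image as $g$ one takes an extreme point. If it were not an indicator, one could perturb it on a set $A$ by a nonzero element of $\ker T$ supported in $A$. Such an element exists because the functions supported in $A$ form an infinite-dimensional space. For infinite-dimensional $X$ this is the exact point of failure: $T$ may be injective. In Section 1, $Tf$ is the sequence of Walsh coefficients of $f$ in $c_0$; $T$ is injective, and still $\frac12m([0,1])$ is a limit of values. What replaces kernel elements there is the sequence $s_k$: $|s_k|=1$, $\|Ts_k\|\to0$, and $s_k\to0$ weakly in $L_2$ (the sequence is bounded in $L_2$ and each Walsh coefficient tends to $0$). So we shall work with true kernel elements where they exist and with weakly null approximate kernel elements elsewhere. If one of the two is available on every set of positive measure,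 $m$ will turn out to be Lyapunov. If not, there is a set on which $T$ satisfies (8).

### 9.1 Control measure and integration

Let $m:\Sigma\to X$ be non-atomic and not Lyapunov.

**Definition.** The *semivariation* of $m$ is $\|m\|(A)=\sup\{|y^*m|(A):y^*\in X^*,\|y^*\|\le1\}$, where $|y^*m|$ is the variation of the scalar measure $y^*m$.

For example, for $m(A)=1_A$ in $L_1[0,1]$ and $y\in L_\infty$ with $\|y\|_\infty\le 1$ we have $|ym|(A)=\int_A|y|\,d\lambda$, so $\|m\|(A)=\lambda(A)$. In general, splitting $A$ by the Hahn decomposition of $y^*m$ gives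
$$\|m\|(A)\le2\sup\{\|m(B)\|:B\subset A,\ B\in\Sigma\}. \tag{9}$$
Each scalar measure $y^*m$ is bounded, so by the uniform boundedness principle $m(\Sigma)$ is bounded and $\|m\|(\Omega)<\infty$.

**Step 1: a control measure.** This step provides a scalar measure with the same null sets. By Rybakov's theorem (Diestel–Uhl, *Vector Measures*, IX.2.2) there is $x^*\in X^*$ such that $m$ is absolutely continuous with respect to the finite positive measure $\mu=|x^*m|$: $m(B)\to0$ as $\mu(B)\to0$. By (9), $\|m\|(A)\to0$ as $\mu(A)\to0$. Also $\mu(A)=0$ iff $m$ vanishes on all measurable subsets of $A$: one direction is absolute continuity, and in the other direction $x^*m$ vanishes on all subsets of $A$. Since $m$ is not Lyapunov, $m\ne0$, so $\mu(\Omega)>0$, and rescaling $x^*$ we may assume $\mu(\Omega)=1$.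

**Step 2: $\mu$ is non-atomic.** This step is needed to transfer to $[0,1]$ at the end. Suppose $A$ is a $\mu$-atom. Since $\mu(A)>0$, there is $C\subset A$ with $m(C)\neq0$. For each measurable $B\subset C$, either $\mu(B)=0$ or $\mu(A\setminus B)=0$, and in the second case $\mu(C\setminus B)=0$. So $m(B)=0$ or $m(C\setminus B)=0$ for every such $B$, which contradicts the non-atomicity of $m$.

**Step 3: the operator.** This step defines $T$ and records its two continuity properties. For a simple function $f=\sum a_i1_{A_i}$ put $Tf=\int f\,dm=\sum a_im(A_i)$. For $\|y^*\|\le1$ we have $|y^*Tf|\le\int|f|\,d|y^*m|\le\|f\|_\infty\|m\|(\Omega)$, and $m$ vanishes on $\mu$-null sets. So $T$ extends to a bounded operator $T:L_\infty(\mu)\to X$, with $y^*Tf=\int f\,d(y^*m)$ for all $y^*$.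

* (T1) If $|f_n|\le1$ and $f_n\to0$ in measure, then for every $\eta>0$, splitting the integral at $|f_n|=\eta$, $\|Tf_n\|\le\eta\|m\|(\Omega)+\|m\|(\{|f_n|>\eta\})$. Hence $\|Tf_n\|\to0$.
* (T2) For $y^*\in X^*$, $y^*Tf=\int f\,\frac{d(y^*m)}{d\mu}\,d\mu$ with a density in $L_1(\mu)$. So $T$ is weak*-to-weak continuous.

For measurable $A$ let $L_\infty(A)$ be the set of functions in $L_\infty(\mu)$ that vanish off $A$, and $\mathcal B(A)$ its unit ball. On $\mathcal B(\Omega)$ the weak topology of $L_2(\mu)$ coincides with the weak* topology, because the ball is bounded and $L_2(\mu)$ is dense in $L_1(\mu)$. Every sequence in $\mathcal B(A)$ has a subsequence converging weakly in $L_2(\mu)$, and the limit is in $\mathcal B(A)$, because $\mathcal B(A)$ is convex and closed in $L_2(\mu)$. Norms $\|\cdot\|_2$ and inner products $\langle\cdot,\cdot\rangle$ are those of $L_2(\mu)$.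

### 9.2 A set on which $T$ detects every function

**Claim 5.** There is $A$ with $\mu(A)>0$ such that $f_n\in\mathcal B(A)$, $\|Tf_n\|\to0$ imply $\|f_n\|_2\to0$.

*Proof.* Suppose not. Then, after passing to subsequences, for every $A$ with $\mu(A)>0$ there are $c>0$ and $f_n\in\mathcal B(A)$ with $\|f_n\|_2\ge c$ and $\|Tf_n\|\to0$. We show that $m$ is Lyapunov, a contradiction.

**Step 1: two types of sets.** This step separates approximate kernel elements from true ones. Call $A$ (with $\mu(A)>0$) *type I* if such $c$ and $(f_n)$ exist with, in addition, $f_n\to0$ weakly in $L_2$. (In the example of Section 1 the set $[0,1]$ is type I, by the sequence $s_k$.)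

Suppose $A$ is not type I. Take $(f_n)$ as above and pass to a subsequence with $f_n\to f\in\mathcal B(A)$ weakly. By (T2), $Tf_n\to Tf$ weakly, and $\|Tf_n\|\to0$, so $Tf=0$. If $\|f_n-f\|_2\not\to0$, then a subsequence of $(f_n-f)/2$ lies in $\mathcal B(A)$, is weakly null, has $L_2$ norms bounded below, and has images tending to $0$; so $A$ would be type I. Hence $f_n\to f$ in $L_2$, $\|f\|_2\ge c$, and $0\ne f\in\ker T\cap L_\infty(A)$.

A subset of positive measure of a non-type-I set is not type I, because $\mathcal B$ of the subset is contained in $\mathcal B$ of the set. Take a maximal disjoint family of non-type-I sets; it is countable because $\mu$ is finite. Let $\Omega_2$ be its union and $\Omega_1=\Omega\setminus\Omega_2$. (Either may be null, and then the corresponding step below is void.) By maximality every $A\subset\Omega_1$ with $\mu(A)>0$ is type I. If $A\subset\Omega_2$ and $\mu(A)>0$, then $A$ meets a member of the family in a set of positive measure, which is not type I; so $\ker T\cap L_\infty(A)\ne\{0\}$.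

Now let $h\in\mathcal B(\Omega)$ and $\varepsilon>0$. Steps 2–4 construct $s$ with $|s|=1$ a.e. and $\|T(s-h)\|\le\varepsilon$.

**Step 2: the part on $\Omega_2$.** This step uses true kernel elements, as in Lyapunov's theorem. The set $\{k\in\mathcal B(\Omega_2):Tk=T(h1_{\Omega_2})\}$ contains $h1_{\Omega_2}$, is convex, and is weak*-compact by (T2). By Krein–Milman it has an extreme point $k$. If $|k|=1$ a.e. on $\Omega_2$ fails, then $|k|\le1-\delta$ on some $A\subset\Omega_2$ with $\mu(A)>0$ and $\delta>0$. Choose $0\ne f\in\ker T\cap L_\infty(A)$ with $\|f\|_\infty\le\delta$. Then $k\pm f$ are in the set, and $k$ is not extreme, a contradiction. So $|k|=1$ a.e. on $\Omega_2$.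

**Step 3: a convergent sequence on $\Omega_1$.** This step pushes $h$ toward values $\pm1$ by corrections that are nearly orthogonal to everything before, have tiny images, and are nearly as large as possible. Put $h_0=h1_{\Omega_1}$. Given $h_0,\dots,h_n\in\mathcal B(\Omega_1)$, let $U_n$ be the set of $u\in L_\infty(\Omega_1)$ with
$$|h_n+u|\le1,\qquad\|Tu\|\le\varepsilon2^{-n-1},\qquad|\langle u,h_j\rangle|\le4^{-n}\ \ (0\le j\le n). \tag{10}$$
Then $0\in U_n$. Let $\alpha_n=\sup_{u\in U_n}\|u\|_2$; since $|u|\le2$, $\alpha_n\le2$. Pick $u_n\in U_n$ with $\|u_n\|_2\ge\alpha_n/2$ and set $h_{n+1}=h_n+u_n\in\mathcal B(\Omega_1)$.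

By (10) with $j=n$,
$$\|h_{n+1}\|_2^2=\|h_n\|_2^2+\|u_n\|_2^2+2\langle u_n,h_n\rangle\ge\|h_n\|_2^2+\|u_n\|_2^2-2\cdot4^{-n}.$$
Since $\|h_n\|_2\le1$ for all $n$, summing gives $\sum\|u_n\|_2^2\le 1+2\sum4^{-n}<\infty$. Hence $\alpha_n\le2\|u_n\|_2\to0$.

For $i<j$ we have $u_i=h_{i+1}-h_i$ with $i+1\le j$, so $|\langle u_j,u_i\rangle|\le2\cdot4^{-j}$ by (10). For each $j$ there are at most $j$ indices $i<j$, so for $n<M$
$$\|h_M-h_n\|_2^2=\Big\|\sum_{n\le j<M}u_j\Big\|_2^2\le\sum_{j\ge n}\|u_j\|_2^2+\sum_{j\ge n}4j\,4^{-j}\to0\qquad(n\to\infty).$$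
So $h_n\to h_\infty$ in $L_2$, and $h_\infty\in\mathcal B(\Omega_1)$. We have $\|T(h_n-h_0)\|\le\sum_{j<n}\varepsilon2^{-j-1}\le\varepsilon$. Since $(h_n-h_\infty)/2$ lies in the unit ball and tends to $0$ in measure, (T1) gives $Th_n\to Th_\infty$. Hence $\|T(h_\infty-h_0)\|\le\varepsilon$.

**Step 4: $|h_\infty|=1$ a.e. on $\Omega_1$.** This step uses that all subsets of $\Omega_1$ of positive measure are type I. Suppose the assertion fails. Then there is $\delta>0$ with $|h_\infty|\le1-2\delta$ on a subset of $\Omega_1$ of positive measure. Take a subsequence $(h_{n_i})$ converging a.e. By Egorov's theorem there is a set $A$ inside that subset, $\mu(A)>0$, on which the convergence is uniform, so that $|h_{n_i}|\le1-\delta$ on $A$ for all large $i$. Let $c,(f_l)$ witness that $A$ is type I. Fix a large $i$ and write $n=n_i$. Then $|h_n+\delta f_l|\le1$, on $A$ because $|h_n|\le1-\delta$ there and off $A$ because $f_l=0$ there. As $l\to\infty$, $\|T(\delta f_l)\|\to0$, and $\langle\delta f_l,h_j\rangle\to0$ for each of the finitely many $j\le n$, because $f_l\to0$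 weakly. So $\delta f_l\in U_n$ for large $l$, and $\alpha_{n_i}\ge\delta c$. This holds for all large $i$ and contradicts $\alpha_n\to0$.

**Step 5: $m$ is Lyapunov.** This step turns the function $s$ into a set. Put $s=k+h_\infty$. Then $|s|=1$ a.e., and since $Tk=T(h1_{\Omega_2})$, $\|T(s-h)\|=\|T(h_\infty-h_0)\|\le\varepsilon$. Given $g$ with $0\le g\le1$, apply this with $h=2g-1$ and let $B=\{s=1\}$. Then $1_B=\frac{1+s}2$ a.e. and $g=\frac{1+h}2$, so $\|m(B)-Tg\|=\frac12\|T(s-h)\|\le\varepsilon/2$. Since $\varepsilon$ was arbitrary,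
$$m(\Sigma)\subset\{Tg:0\le g\le1\}\subset\overline{m(\Sigma)} .$$
So $\overline{m(\Sigma)}$ is the closure of a convex set, hence convex, and $m$ is Lyapunov. This contradiction proves the claim. $\square$

### 9.3 Transfer to $[0,1]$ and separable subspaces

*End of the proof that a non-Lyapunov $X$ admits $T$ with (8).* Take $A$ from Claim 5. We need a measurable $\varphi:A\to[0,1]$ whose distribution under $\mu|_A/\mu(A)$ is $\lambda$. Since $\mu$ is non-atomic, every measurable set has a measurable subset of half its $\mu$-measure (Lyapunov's theorem for $n=1$). Halve $A$, then both halves, and so on; label the two halves of each set $0$ and $1$; and let $\varphi(\omega)$ be the number whose $n$-th binary digit is the label of the $n$-th halving at $\omega$. Under $\mu|_A/\mu(A)$ these digits are independent and take the values $0,1$ with probability $\frac12$, so $\varphi$ has distribution $\lambda$.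

Put
$$T'g=T\big((g\circ\varphi)1_A\big),\qquad g\in L_\infty[0,1].$$
This is well defined, since $\varphi^{-1}$ of a $\lambda$-null Borel set is $\mu$-null in $A$, and $T'$ is bounded and linear. For sequences in the unit ball, convergence to $0$ in measure is the same as convergence to $0$ in $L_2$, and $\|(g\circ\varphi)1_A\|_{L_2(\mu)}=\mu(A)^{1/2}\|g\|_{L_2[0,1]}$. So, for $g_n$ in the unit ball of $L_\infty[0,1]$: if $g_n\to0$ in measure, then $(g_n\circ\varphi)1_A\to0$ in measure and $\|T'g_n\|\to0$ by (T1). Conversely, if $\|T'g_n\|\to0$, then $\|(g_n\circ\varphi)1_A\|_2\to0$ by Claim 5, so $g_n\to0$ in $L_2$ and in measure. This is (8) for $T'$. $\square$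

*Proof of the statement on separable subspaces.* Suppose $X$ is not Lyapunov, and take $T$ with (8). If $f_n,f$ are in the unit ball of $L_\infty[0,1]$ and $f_n\to f$ in $L_2$, then $(f_n-f)/2$ is in the unit ball and tends to $0$ in measure, so $Tf_n\to Tf$. Thus $T$ is continuous on the unit ball for the $L_2$-metric. The unit ball is separable in this metric, as a subset of the separable metric space $L_2[0,1]$. So its image is separable, and $\overline{T(L_\infty)}$ is a separable closed subspace of $X$. The operator $T$, with values in this subspace, satisfies (8), so the subspace is not Lyapunov by the first half of the proof. Conversely, if a closed subspace of $X$ is not Lyapunov, a non-atomic non-Lyapunov measure with values in it is also a non-atomic $X$-valued measure with the same closure of the range, so $X$ is not Lyapunov. $\square$
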